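\title{Length, not capacity: the shallow set and Gaussian fluctuations in the random normal matrix model}

\begin{abstract}
We study linear statistics of the random normal matrix ensemble when the potential has a shallow set, that is, when it touches its obstacle function at points outside the droplet. It has been conjectured that the Gaussian fluctuation formula of Ameur, Hedenmalm and Makarov persists exactly when the shallow set has logarithmic capacity zero. We show that the correct condition is that the shallow set has length zero. Zero capacity is sufficient but not necessary, and a smooth potential whose shallow set is a middle-thirds Cantor set disproves the conjecture. In general the fluctuations converge to a Gaussian plus an independent contribution of a finite point process on the shallow set, whose Janossy densities are determinants of the Szeg\H{o} kernel of the complement of the droplet.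
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The ensemble, the droplet and the shallow set}

Call $Q:\mathbb C\to\mathbb R\cup\{+\infty\}$ an \emph{admissible potential} if it is lower semicontinuous, finite on a set of positive capacity, and satisfies $Q(z)\ge(1+\varepsilon)\log|z|^2$ for large $|z|$ and some $\varepsilon>0$. Capacity means logarithmic capacity: for compact $K$, $\operatorname{cap}K=\exp(-\inf_\mu I(\mu))$, where $I(\mu)=\iint\log\frac1{|z-w|}\,d\mu(z)\,d\mu(w)$ and $\mu$ runs over the probability measures on $K$. Thus $\operatorname{cap}K>0$ if and only if $K$ carries a probability measure of finite energy. A Borel set has capacity zero if all its compact subsets do, and a property holds \emph{quasi-everywhere} if it fails only on such a set. We write $dA$ for Lebesgue area measure, $\Delta=\partial_x^2+\partial_y^2$, and $\mathcal H^1$ for one-dimensional Hausdorff measure (length).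

The random normal matrix ensemble, or Coulomb gas at $\beta=2$, consists of $n$ random points $z_1,\dots,z_n\in\mathbb C$ with joint density proportional to
\[
\prod_{i<j}|z_i-z_j|^2\prod_{i=1}^ne^{-nQ(z_i)}
\]
with respect to $\prod_idA(z_i)$. The \emph{equilibrium measure} $\sigma$ is the minimizer of $I(\mu)+\int Q\,d\mu$ among all probability measures $\mu$ on $\mathbb C$, and $S=\operatorname{supp}\sigma$ is the \emph{droplet}. The \emph{obstacle function} $\check Q$ is the largest subharmonic function on $\mathbb C$ with $\check Q\le Q$ and $\check Q(z)\le\log|z|^2+O(1)$ as $z\to\infty$. The \emph{coincidence set} $S^*=\{Q=\check Q\}$ contains $S$. We put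
\[
E=S^*\setminus S,\qquad q=Q-\check Q\ge0,
\]
and call $E$ the \emph{shallow set}.

The meaning of $q$ comes from the identity $\check Q(z)=c_*+\int\log|z-w|^2\,d\sigma(w)$, with a constant $c_*$ (Lemma~\ref{lem:obstacle}). Given the other particles, the density of $z_1$ is proportional to $\exp(-nQ(z)+\sum_{j\ge2}\log|z-z_j|^2)$. If the other particles are spread out like $\sigma$, this is, to leading exponential order, a multiple of $e^{-nq(z)}$. So $nq(z)$ is the cost of placing a particle at $z$. The cost vanishes on the droplet, and $E$ is the set of points outside the droplet where it vanishes as well.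

\medskip
\noindent\textbf{Standing assumptions.} $Q$ is admissible, and it is $C^\infty$ and strictly subharmonic ($\Delta Q>0$) in a neighborhood of $S^*$. The droplet $S$ is connected and has smooth boundary: $\partial S$ is a finite disjoint union of $C^\infty$ Jordan curves and $S$ lies locally on one side of them.
\medskip

Under these assumptions $d\sigma=\frac1{4\pi}\Delta Q\,\mathbf 1_S\,dA$; we take this formula as known. Near $S^*$ we write
\[
L=\log\Delta Q,\qquad\rho=\sqrt{2\pi/\Delta Q}.
\]

\subsection{Fluctuations and the conjecture}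

A \emph{test function} is a real-valued, bounded, $C^\infty$ function $h$ on $\mathbb C$. Put
\[
\operatorname{fluct}_nh=\sum_{i=1}^nh(z_i)-n\int h\,d\sigma,\qquad F_{n,h}(s)=\log\mathbb E\,e^{s\operatorname{fluct}_nh}\quad(s\in\mathbb R).
\]
For $f$ smooth near $S$, let $f^S$ equal $f$ on $S$ and equal the bounded harmonic extension of $f|_{\partial S}$ in each component of $\mathbb C\setminus S$. Let $\nu$ be the unit normal on $\partial S$ pointing out of $S$ and let $|d\zeta|$ be arc length. Define
\[
v_h=\frac1{4\pi}\int_{\mathbb C}|\nabla h^S|^2\,dA,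
\]
\[
e_h=\frac1{8\pi}\Big[\int_S\Delta h\,dA+\int_Sh\,\Delta L\,dA+\int_{\partial S}h\,\big(\partial_\nu^{\rm ext}L^S-\partial_\nu^{\rm int}L\big)\,|d\zeta|\Big],
\]
where $\partial_\nu^{\rm ext}L^S$ is the derivative in the direction $\nu$ taken from $\mathbb C\setminus S$ and $\partial_\nu^{\rm int}L$ is the one taken from $S$; the last two terms together are the pairing of $h$ with the distribution $\Delta L^S$. We use the following theorem as stated, without proof.

\begin{theorem}[Ameur--Hedenmalm--Makarov]\label{thm:AHM}
Let $Q$ be admissible, smooth and strictly subharmonic in a neighborhood of $S$, and suppose that $S=S^*$ is connected with smooth boundary. Then for every test function $h$ and every fixed $s\in\mathbb R$,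
\begin{equation}\label{eq:AHM}
F_{n,h}(s)=se_h+\frac{s^2}2v_h+o(1)\qquad(n\to\infty).
\end{equation}
\end{theorem}

The numbers $e_h$ and $v_h$ depend only on the restriction of $h$ to $S$. So \eqref{eq:AHM} says in particular that particles away from the droplet do not matter, and it is natural to ask how large $E$ may be before they do. The following conjecture comes from the paper \cite{ACC} of Ameur, Charlier and Cronvall.

\begin{quote}
\textbf{Conjecture.} Under the standing assumptions, \eqref{eq:AHM} holds for every test function $h$ and every fixed $s\in\mathbb R$ if and only if $\operatorname{cap}E=0$.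
\end{quote}

The objects $\sigma$, $S$ and $\check Q$ belong to logarithmic potential theory, where the negligible sets are those of capacity zero. The two simplest shallow sets also point this way: we shall see that \eqref{eq:AHM} survives when $E$ is a point and fails when $E$ is a circle. But a point also has zero length and a circle has positive length, and it is length that decides.

\subsection{Results}

The standing assumptions are in force in Theorems~\ref{thm:length} and~\ref{thm:limit} and in Corollary~\ref{cor:h}.

\begin{theorem}\label{thm:length}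
The convergence \eqref{eq:AHM} holds for every test function $h$ and every $s\in\mathbb R$ if and only if $\mathcal H^1(E)=0$. In particular it holds if $\operatorname{cap}E=0$.
\end{theorem}

\begin{theorem}\label{thm:counter}
There is a $C^\infty$ potential $Q$ satisfying the standing assumptions whose droplet is the closed unit disc and whose shallow set $E$ is a translate of the middle-thirds Cantor set. Here $\operatorname{cap}E>0$ and $\mathcal H^1(E)=0$, so \eqref{eq:AHM} holds for all $h$ and $s$. Hence the conjecture is false.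
\end{theorem}

When $E$ has positive length, the correction to \eqref{eq:AHM} is explicit. Let $\Omega_0\ni\infty,\Omega_1,\dots,\Omega_m$ be the components of $\hat{\mathbb C}\setminus S$; they are simply connected because $S$ is connected. Let $\psi_j:\Omega_j\to\mathbb D$ be Riemann maps onto the unit disc with $\psi_0(\infty)=0$. The \emph{Szeg\H{o} kernel} of $\hat{\mathbb C}\setminus S$ is
\[
\mathcal S(z,w)=\frac1{2\pi}\,\frac{\sqrt{\psi_j'(z)}\;\overline{\sqrt{\psi_j'(w)}}}{1-\psi_j(z)\overline{\psi_j(w)}}\quad(z,w\in\Omega_j),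
\]
and $\mathcal S(z,w)=0$ for $z,w$ in different components. (The square root is single valued, see Section~\ref{sec:szego}, and its sign cancels.) Put $d\mu=e^{(L^S-L)/2}\,d\mathcal H^1|_E$ and, for bounded Borel functions $u$ on $E$,
\[
D(u)=\sum_{k\ge0}\frac1{k!}\int_{E^k}\det[\mathcal S(z_i,z_j)]_{i,j\le k}\prod_{i=1}^ke^{u(z_i)}\,d\mu(z_i),
\]
where the term with $k=0$ is $1$. Let $X$ be the finite point process on $E$ with Janossy densities $\det[\mathcal S]/D(0)$ with respect to $\mu$: the probability that $X$ has exactly $k$ points is the $k$-th term of $D(0)$ divided by $D(0)$, and given this event the points have joint density proportional to $\det[\mathcal S(z_i,z_j)]_{i,j\le k}$ with respect to $\mu^{\otimes k}$.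

\begin{theorem}\label{thm:limit}
For every test function $h$ and every $s\in\mathbb R$,
\[
F_{n,h}(s)=se_h+\frac{s^2}2v_h+\log\frac{D\big(s(h-h^S)|_E\big)}{D(0)}+o(1).
\]
Equivalently, $\operatorname{fluct}_nh$ converges in law, together with its Laplace transform, to $Z+\sum_{w\in X}(h-h^S)(w)$, where $Z$ is normal with mean $e_h$ and variance $v_h$ and is independent of $X$.
\end{theorem}

That $h-h^S$ appears, and not $h$, is forced already by constants: for $h\equiv1$ we have $\operatorname{fluct}_nh=0$ and $h-h^S=0$.

\begin{corollary}\label{cor:h}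
For a given test function $h$ the following are equivalent: \textup{(i)} \eqref{eq:AHM} holds for all $s\in\mathbb R$; \textup{(ii)} \eqref{eq:AHM} holds for two distinct nonzero values of $s$; \textup{(iii)} $h=h^S$ $\mathcal H^1$-almost everywhere on $E$.
\end{corollary}

\subsection{The method}

Three facts drive the proof. First, raising $Q$ slightly in a neighborhood $U$ of $E$ removes the shallow set and changes nothing else, and the two ensembles coincide once they are conditioned on having no particle in $U$. This exact comparison reduces everything to Theorem~\ref{thm:AHM} and to the probability that $U$ is empty (Proposition~\ref{prop:compare}). Second, at positive distance from $S$ the expected density of particles is comparable to $\sqrt n\,e^{-nq}$ (Lemmas~\ref{lem:upper} and~\ref{lem:quasi}). Third, since $\Delta q>0$ near $E$, the function $e^{-nq}$ has width $n^{-1/2}$ in one direction, and $\sqrt n\,e^{-nq}dA$ converges to $\rho\,d\mathcal H^1|_E$ (Lemma~\ref{lem:laplace}). The two powers $n^{\pm1/2}$ cancel, and length is what remains. Section~\ref{sec:models}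 shows the last two facts in two cases that can be computed by hand. The disproof of the conjecture is complete at the end of Section~\ref{sec:compare}; Sections~\ref{sec:quasi} and~\ref{sec:szego} give the converse in Theorem~\ref{thm:length} and the limit formula.

Throughout, $C$ and $c$ denote positive constants that may depend on $Q$, $h$, $s$ and other fixed data, but not on $n$.

\section{The obstacle function}\label{sec:obstacle}

We shall need to identify $\sigma$ and $\check Q$ for three different potentials. One criterion serves each time.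

\begin{lemma}\label{lem:recognize}
Let $Q'$ be admissible, let $\sigma'$ be a probability measure with bounded density and compact support $S'$, and let $V'(z)=c'+\int\log|z-w|^2\,d\sigma'(w)$ with $c'\in\mathbb R$. If $V'\le Q'$ on $\mathbb C$ and $V'=Q'$ on $S'$, then $\sigma'$ is the equilibrium measure of $Q'$ and $V'$ is its obstacle function.
\end{lemma}

\begin{proof}
Since the density is bounded, $\sigma'$ has finite energy and $V'\in C^1(\mathbb C)$; also $V'$ is subharmonic, harmonic off $S'$, and $V'=\log|z|^2+O(1)$ at $\infty$. The hypothesis says that $2\int\log\frac1{|z-w|}\,d\sigma'(w)+Q'(z)\ge c'$ everywhere, with equality on $\operatorname{supp}\sigma'$. By \cite[Theorem I.3.3]{ST}, a compactly supported probability measure of finite energy with this property is the equilibrium measure.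

The function $V'$ is a competitor in the definition of the obstacle function. Let $u$ be another one. Then $u-V'$ is upper semicontinuous on $\mathbb C$, it is $\le0$ on $S'$ because $u\le Q'=V'$ there, and off $S'$ it is subharmonic and bounded above near $\infty$, so that it extends subharmonically to $\infty$. The maximum principle in each component of $\hat{\mathbb C}\setminus S'$ gives $u\le V'$.
\end{proof}

\begin{lemma}\label{lem:obstacle}
Under the standing assumptions there is a constant $c_*$ such that $\check Q(z)=c_*+\int\log|z-w|^2\,d\sigma(w)$. Thus $\check Q\in C^1(\mathbb C)$, $\check Q$ is harmonic off $S$, $\check Q=Q$ on $S$, and $|\check Q-\log(1+|z|^2)|\le C$. The function $q$ is lower semicontinuous with $q\ge\varepsilon\log|z|^2-C$ for large $|z|$, and $S^*$ is compact.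
\end{lemma}

\begin{proof}
By Frostman's theorem \cite[Theorem I.1.3]{ST}, $S$ is compact and there is $c_*$ such that $V=c_*+\int\log|z-w|^2\,d\sigma(w)$ satisfies $V\ge Q$ on $S$ and $V\le Q$ quasi-everywhere. As $\sigma$ has bounded density, $V$ is $C^1$ and $|V-\log(1+|z|^2)|\le C$. The difficulty is the exceptional set $\{Q<V\}$; we push $V$ down to $-\infty$ on it by a perturbation that disappears almost everywhere in the limit.

The function $V-Q$ is upper semicontinuous and negative for large $|z|$. So $\{Q<V\}=\bigcup_kK_k$, where the sets $K_k=\{V-Q\ge1/k\}$ are compact, of capacity zero, and contained in one disc $\{|w|\le r_0\}$. Suppose that some $K_k$ is nonempty. Evans' theorem provides, for each nonempty $K_k$, a probability measure $\kappa_k$ on $K_k$ whose potential $\int\log|\cdot-w|\,d\kappa_k(w)$ equals $-\infty$ on $K_k$. Let $\kappa$ be the normalization of $\sum_k2^{-k}\kappa_k$ and $u=\int\log|\cdot-w|\,d\kappa(w)$. Each of the potentials is at most $\log(|z|+r_0)$, so $u=-\infty$ on $\{Q<V\}$ and $u\le\log(|z|+r_0)\le V+C_0$ for some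 $C_0$. For $0<\eta<1$ the function $(1-\eta)V+\eta(u-C_0)$ is subharmonic and $\le V$; hence it is $\le Q$ where $V\le Q$, it is $-\infty$ elsewhere, and it is $\le\log|z|^2+O(1)$. It is therefore $\le\check Q$. Letting $\eta\to0$ gives $V\le\check Q$ where $u>-\infty$, that is, almost everywhere. A subharmonic function is at each point the limit of its means over small discs, so $V\le\check Q\le Q$ everywhere, and no $K_k$ was nonempty after all.

Thus $V\le Q$ on $\mathbb C$ and $V=Q$ on $S$, and Lemma~\ref{lem:recognize} gives $\check Q=V$. The statements about $q=Q-V$ follow, and $S^*=\{q\le0\}$ is closed and bounded.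
\end{proof}

The criterion also produces potentials with a prescribed shallow set: one modifies $|z|^2$ outside the unit disc so that $q$ becomes a given function.

\begin{lemma}\label{lem:prescribe}
Let $O\subset\{|z|>1\}$ be open, let $\varphi\ge0$ be $C^\infty$ on $O$ with compact zero set $K$, and let $\theta\in C_c^\infty(O)$ satisfy $0\le\theta\le1$ and $\theta=1$ near $K$. Put
\[
Q(z)=|z|^2-\theta(z)\big(|z|^2-1-\log|z|^2-\varphi(z)\big).
\]
Then $Q$ is $C^\infty$ and admissible, $S=\overline{\mathbb D}$, $E=K$, $\check Q=1+\log|z|^2$ for $|z|\ge1$, $Q=|z|^2$ near $\overline{\mathbb D}$, and $q=\varphi$, $\Delta Q=\Delta\varphi$ near $K$. If $\Delta\varphi>0$ near $K$, the standing assumptions hold.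
\end{lemma}

\begin{proof}
The support of $\theta$ is a compact subset of $\{|z|>1\}$, so $Q=|z|^2$ near $\overline{\mathbb D}$ and near $\infty$. Let $\sigma'=\pi^{-1}\mathbf 1_{\overline{\mathbb D}}\,dA$. The mean of $\log|z-w|^2$ over the circle $|w|=t$ is $\log\max(|z|,t)^2$; integrating against $2t\,dt$ over $[0,1]$ shows that $V'=1+\int\log|z-w|^2\,d\sigma'(w)$ equals $|z|^2$ for $|z|\le1$ and $1+\log|z|^2$ for $|z|\ge1$. Thus $V'=Q$ on $\overline{\mathbb D}$, and for $|z|>1$
\[
Q-V'=(1-\theta)\big(|z|^2-1-\log|z|^2\big)+\theta\varphi\ge0 .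
\]
Since $|z|^2-1-\log|z|^2>0$ for $|z|>1$, the right side vanishes exactly where $\theta=1$ and $\varphi=0$, that is, on $K$. Lemma~\ref{lem:recognize} gives $\sigma=\sigma'$ and $\check Q=V'$. Near $K$ we have $Q=1+\log|z|^2+\varphi$.
\end{proof}

\section{Gap probabilities and two model computations}\label{sec:models}

\subsection{Determinantal formulas}

Let $\mathcal P_n$ be the space of polynomials of degree at most $n-1$. Let $W:\mathbb C\to\mathbb R\cup\{+\infty\}$ be a Borel function that is finite on a set of positive area and such that $\mathcal P_n\subset L^2(e^{-W}dA)$. If $\phi_1,\dots,\phi_n$ is an orthonormal basis of $\mathcal P_n$ in this space, the \emph{reproducing kernel} is $K(z,w)=\sum_j\phi_j(z)\overline{\phi_j(w)}$. It satisfies $\langle p,K(\cdot,w)\rangle=p(w)$ for $p\in\mathcal P_n$, and $K(w,w)=\sup_p|p(w)|^2/\|p\|^2$. Consider the gas with density proportional to $\prod_{i<j}|z_i-z_j|^2\prod_ie^{-W(z_i)}$, and let $N_U$ be the number of particles in a Borel set $U$. The weights $W=nQ-sh$ are allowed: $Q$ is bounded below on compact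 sets, $|z|^{2n-2}e^{-nQ}\le|z|^{-2-2n\varepsilon}$ for large $|z|$, and $Q<\infty$ on $S$. We write $\mathbb P^{Q,s}_n$ and $\mathbb E^{Q,s}_n$ for the law and expectation of this gas; $s=0$ gives the original ensemble.

We use Andr\'eief's identity: for $f_1,\dots,f_k\in L^2(\lambda)$, with $\lambda$ a positive measure,
\begin{equation}\label{eq:andreief}
\int\big|\det[f_j(z_i)]_{i,j\le k}\big|^2\prod_{i=1}^kd\lambda(z_i)=k!\,\det\Big[\int f_i\overline{f_j}\,d\lambda\Big]_{i,j\le k},
\end{equation}
which follows by expanding the determinant and its conjugate as sums over permutations.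

\begin{lemma}\label{lem:gap}
Suppose that $W$ is finite on a subset of $\mathbb C\setminus U$ of positive area, and let $K^U$ be the reproducing kernel of $\mathcal P_n$ in $L^2(\mathbb C\setminus U,e^{-W}dA)$. Then $\mathbb P(N_U=0)>0$ and
\begin{gather}
\mathbb EN_U=\int_UK(z,z)e^{-W(z)}\,dA(z),\qquad1-\mathbb EN_U\le\mathbb P(N_U=0)\le e^{-\mathbb EN_U},\label{eq:gapbounds}\\
\frac1{\mathbb P(N_U=0)}=\sum_{k\ge0}\frac1{k!}\int_{U^k}\det[K^U(z_i,z_j)]_{i,j\le k}\prod_{i=1}^ke^{-W(z_i)}\,dA(z_i).\label{eq:gapseries}
\end{gather}
\end{lemma}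

\begin{proof}
For a basis $\phi_1,\dots,\phi_n$ of $\mathcal P_n$ and a Borel set $Y$, let $G_Y$ be the Gram matrix of the basis in $L^2(Y,e^{-W}dA)$. The determinant $\det[\phi_j(z_i)]$ is a constant multiple of the Vandermonde determinant, so \eqref{eq:andreief} with $d\lambda=(1+t\mathbf 1_U)e^{-W}dA$ gives
\begin{equation}\label{eq:gram}
\mathbb E\prod_i\big(1+t\mathbf 1_U(z_i)\big)=\frac{\det(G_{\mathbb C}+tG_U)}{\det G_{\mathbb C}}\qquad(t\ge-1).
\end{equation}
Take first a basis with $G_{\mathbb C}=I$, and let $\lambda_j$ be the eigenvalues of $G_U$. They lie in $[0,1)$, because $G_U$ is positive semidefinite and $I-G_U=G_{\mathbb C\setminus U}$ is positive definite by the hypothesis on $W$. The derivative of \eqref{eq:gram} at $t=0$ gives $\mathbb EN_U=\sum_j\lambda_j=\operatorname{tr}G_U=\int_UK(z,z)e^{-W}dA$, and $t=-1$ gives $\mathbb P(N_U=0)=\prod_j(1-\lambda_j)>0$. Now \eqref{eq:gapbounds} follows from $1-\sum\lambda_j\le\prod(1-\lambda_j)\le e^{-\sum\lambda_j}$.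

Take next a basis with $G_{\mathbb C\setminus U}=I$. Then \eqref{eq:gram} at $t=-1$ reads $1/\mathbb P(N_U=0)=\det(I+G_U)$, which is the sum of all principal minors $\det(G_U)_J$, $J\subset\{1,\dots,n\}$. By \eqref{eq:andreief}, $\det(G_U)_J=\frac1{k!}\int_{U^k}|\det[\phi_j(z_i)]_{i\le k,\,j\in J}|^2\prod_ie^{-W}dA$ for $|J|=k$, and the Cauchy--Binet formula gives $\sum_{|J|=k}|\det[\phi_j(z_i)]|^2=\det[K^U(z_i,z_j)]$. For $k>n$ this determinant vanishes, since the matrix has rank at most $n$.
\end{proof}

\subsection{A shallow circle}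

\begin{example}\label{ex:circle}
Fix $r>1$ and $\lambda>0$, and apply Lemma~\ref{lem:prescribe} with $\varphi=\frac\lambda2(|z|-r)^2$ and a radial $\theta$. With $t=|z|$ we have $\Delta\varphi=\lambda(2t-r)/t$, so the standing assumptions hold, $E=\{|z|=r\}$, and $\Delta Q=\lambda$ on $E$, $\Delta Q=4$ on $\partial S$. Let $U=\{|t-r|<\eta\}$ with $r-\eta>1$ and $\theta=1$ on $U$. The monomials are orthogonal over $U$ and over $\mathbb C\setminus U$, so the Gram matrices in \eqref{eq:gram} are diagonal. Put $\Psi(t)=Q(t)-1-\log t^2$. For the monomial $z^{n-1-k}$ we have $t^{2(n-1-k)+1}e^{-nQ(t)}=e^{-n}\,t^{-2k-1}e^{-n\Psi(t)}$, and therefore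
\[
\frac1{\mathbb P_n^{Q,0}(N_U=0)}=\prod_{k=0}^{n-1}(1+o_{n,k}),\qquad o_{n,k}=\frac{\sqrt n\int_{|t-r|<\eta}t^{-2k-1}e^{-n\Psi(t)}\,dt}{\sqrt n\int_{t>0,\,|t-r|\ge\eta}t^{-2k-1}e^{-n\Psi(t)}\,dt}.
\]
The function $\Psi\ge0$ tends to $\infty$ at $0$ and at $\infty$ and vanishes only at $t=1$ and $t=r$, with $\Psi''(1)=4$ and $\Psi''(r)=\lambda$. Fix $k$. Away from the two zeros $\Psi\ge c$, and $t^{-2k-1}e^{-(k+1)\Psi}$ is integrable on $(0,\infty)$, so that region contributes an exponentially small amount. Laplace's method at the zeros gives the limits $r^{-2k-1}\sqrt{2\pi/\lambda}$ for the numerator and $\sqrt{2\pi/4}$ for the denominator. For all $k$ and all $n\ge4$, the numerator is at most $(r-\eta)^{-2k-1}\sqrt{2\pi/\lambda}$, and the denominator is at least $\sqrt n\int_{1-n^{-1/2}}^1e^{-n\Psi}dt\ge c$, because $\Psi\le C(1-t)^2$ on $[\frac12,1]$. So $o_{n,k}\le C(r-\eta)^{-2k-1}$, and dominated convergence gives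
\begin{equation}\label{eq:circle}
\frac1{\mathbb P_n^{Q,0}(N_U=0)}\longrightarrow\prod_{k\ge0}\Big(1+\frac2{\sqrt\lambda}\,r^{-2k-1}\Big)>1 .
\end{equation}
With probability bounded below there are particles near the circle.
\end{example}

Three features of this computation persist in general. Only the polynomials of degree $n-1-k$ with $k$ bounded matter. After division by $(\sqrt e\,z)^n$, whose modulus squared is $e^{n\check Q}$ outside the disc, they become multiples of $z^{-k-1}$, holomorphic outside $S$ and zero at $\infty$. Their mass sits in layers of width $n^{-1/2}$ about $\partial S$ and $E$, so the normalized polynomials carry a factor $\sqrt n$ in modulus squared. Finally, the limit \eqref{eq:circle} is $D(0)$. Indeed $\psi_0=1/z$, so $\mathcal S(z,w)=\frac1{2\pi}\sum_{k\ge0}(z\bar w)^{-k-1}$; also $L^S=\log4$ and $d\mu=2\lambda^{-1/2}d\mathcal H^1$. The functions $(2\pi)^{-1/2}z^{-k-1}$ are orthogonal in $L^2(\mu)$ with squared norms $2\lambda^{-1/2}r^{-2k-1}$. The expansion in the last paragraph of the proof of Lemma~\ref{lem:gap} turns the series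 $D(0)$ for the kernel truncated to $k<k_0$ into the product over $k<k_0$, and one lets $k_0\to\infty$, the terms being dominated by Hadamard's inequality $\det[a_{ij}]\le\prod_ia_{ii}$ for positive semidefinite matrices.

\subsection{Shallow sets on a segment}

\begin{example}\label{ex:segment}
Let $K\subset[2,3]$ be compact. There is a $C^\infty$ function $\gamma\ge0$ on $\mathbb R$ with zero set exactly $K$ (Whitney): for the components $I_1,I_2,\dots$ of $\mathbb R\setminus K$ take smooth functions $\gamma_i$ with bounded derivatives, positive on $I_i$ and zero elsewhere, and sum $\epsilon_i\gamma_i$ with $0<\epsilon_i\|\gamma_i\|_{C^i}\le2^{-i}$. Multiply $\gamma$ by a small constant so that $|\gamma''|\le1$ on $[1,4]$. With $z=x+iy$, let $O=\{\frac32<x<\frac72,\ |y|<1\}$ and $\varphi=y^2+\gamma(x)$. Then $\Delta\varphi=2+\gamma''\ge1$ on $O$. Lemma~\ref{lem:prescribe}, with $\theta=1$ near $[2,3]$, gives a potential that satisfies the standing assumptions with $S=\overline{\mathbb D}$ and $E=K$. On a rectangle $U=I\times(-\eta,\eta)\supset[2,3]$ on which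 $\theta=1$,
\[
\sqrt n\int_Ue^{-nq}\,dA=\sqrt n\int_{-\eta}^\eta e^{-ny^2}dy\int_Ie^{-n\gamma(x)}dx\longrightarrow\sqrt\pi\,\mathcal H^1(K),
\]
since $e^{-n\gamma}\to\mathbf 1_K$ boundedly.
\end{example}

If the density of particles in $U$ is comparable to $\sqrt n\,e^{-nq}$, as we shall prove, then the expected number of particles near $K$ tends to zero exactly when $K$ has length zero. The capacity of $K$ does not enter.

\section{Local structure near $\partial S$ and near $E$}\label{sec:local}

From now on the standing assumptions hold. If $E=\emptyset$, then $D\equiv1$ and all our statements reduce to Theorem~\ref{thm:AHM}, so we assume $E\ne\emptyset$.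

\subsection{The boundary of the droplet}

Let $\Omega=\Omega_j$ and $\psi=\psi_j$. Since $\Omega$ is simply connected, $\partial\Omega$ is connected, so it lies in one of the curves of $\partial S$. Since $S$ lies locally on one side of this curve, the points off $S$ close to the curve form a connected one-sided collar, which lies in a single component. Hence $\partial\Omega$ is the whole curve, and different components have disjoint boundary curves. The normal $\nu$ points into $\Omega$. We write $d(z)=\operatorname{dist}(z,\partial\Omega)$. For small $\delta>0$ the map $(\zeta,\tau)\mapsto\zeta+\tau\nu(\zeta)$ is a diffeomorphism of $\partial\Omega\times(-\delta,\delta)$ onto the \emph{collar} $\{d<\delta\}$; there $d=|\tau|$, the nearest boundary point is $\zeta$, the points with $\tau>0$ lie in $\Omega$ and those with $\tau\le0$ in $S$, and $dA=(1+O(\tau))\,|d\zeta|\,d\tau$. We take $\delta$ so small that the collars of different components are disjoint, $Q$ is smooth with $\Delta Q>0$ near their closures, and the factor $1+O(\tau)$ lies between $\frac12$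 and $2$.

We use three standard facts. By the Kellogg--Warschawski theorem, $\psi$ is $C^\infty$ up to $\partial\Omega$ and $\psi'\ne0$ there. Consequently the bounded harmonic extension of smooth boundary data is the real part of a function that is holomorphic in $\Omega$ (at $\infty$ too if $j=0$) and smooth up to $\partial\Omega$: transfer to the disc by $\psi$, where the Fourier coefficients decay rapidly. Finally, a function $f$ that is smooth up to $\partial\Omega$ has a smooth extension $\tilde f$ across $\partial\Omega$; if $f$ is holomorphic in $\Omega$ near $\partial\Omega$, then $\bar\partial\tilde f$ is smooth and vanishes on one side of $\partial\Omega$, so by Taylor's formula $|\bar\partial\tilde f|\le C_\ell d^\ell$ in the collar for every $\ell$. Here $\bar\partial=\frac12(\partial_x+i\partial_y)$.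

The next lemma constructs the analogue of the function $\sqrt e\,z$ of Example~\ref{ex:circle}. It is needed on both sides of $\partial\Omega$, because the boundary layer in which the polynomials live straddles the curve. This is where the connectedness of $S$ is used, apart from Theorem~\ref{thm:AHM}: it gives the single-valued harmonic conjugates.

\begin{lemma}\label{lem:collar}
For $\delta$ small enough there is a smooth zero-free function $\Phi=\Phi_j$ on $(\Omega\cap\mathbb C)\cup\{d<\delta\}$ with the following properties.
\begin{enumerate}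
\item[(a)] $\Phi$ is holomorphic in $\Omega\cap\mathbb C$ and $|\Phi|^2=e^{\check Q}$ there; if $j=0$, then $\Phi(z)/z$ has a finite nonzero limit at $\infty$.
\item[(b)] $b=\bar\partial\Phi/\Phi$ vanishes on $\Omega$ and $|b|\le C_\ell d^\ell$ for every $\ell$; in particular $\bar\partial\Phi^n=nb\,\Phi^n$.
\item[(c)] $R=\log|\Phi|^2$ satisfies, for $d(z)<\delta$ and with $\zeta$ the nearest point of $\partial\Omega$,
\begin{equation}\label{eq:quad}
Q-R=\tfrac12\Delta Q(\zeta)\,d^2+O(d^3),\qquad cd^2\le Q-R\le Cd^2 .
\end{equation}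
\end{enumerate}
Consequently $E$ is compact and $\operatorname{dist}(E,S)\ge\delta$.
\end{lemma}

\begin{proof}
If $\Omega$ is bounded, $\check Q$ is the harmonic extension of the smooth data $Q|_{\partial\Omega}$, so $\check Q=\operatorname{Re}\mathcal V$ with $\mathcal V$ holomorphic and smooth up to $\partial\Omega$; put $\Phi=e^{\mathcal V/2}$. If $j=0$, then $\psi$ has a simple zero at $\infty$, so $\check Q+\log|\psi|^2$ is harmonic and bounded in $\Omega\cap\mathbb C$ with boundary values $Q|_{\partial\Omega}$. Write it as $\operatorname{Re}\mathcal V$ and put $\Phi=\psi^{-1}e^{\mathcal V/2}$. This gives (a). The function $\Phi$ is smooth up to $\partial\Omega$ and nonzero there, so a smooth extension has no zeros in a thin collar, and (b) follows.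

For (c), $R$ is smooth and equals $\check Q$ on $\Omega$. Since $\check Q\in C^1(\mathbb C)$ and $\check Q=Q$ on $S$, the values and gradients of $R$, $\check Q$ and $Q$ agree on $\partial\Omega$; and $\Delta R=0$ on $\partial\Omega$ by continuity from $\Omega$. Differentiating $\nabla(Q-R)=0$ along the curve shows that the tangent vector lies in the kernel of the Hessian of $Q-R$. So the Hessian is a multiple of $\nu\nu^T$, and the multiple is its trace $\Delta Q(\zeta)$. Taylor's formula along the normal gives the first part of \eqref{eq:quad}; the second follows after shrinking $\delta$, since $\Delta Q$ is bounded above and below on $\partial\Omega$.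

If $z\in\Omega$ and $\operatorname{dist}(z,S)<\delta$, then $0<d(z)<\delta$ and $q(z)=Q-R>0$. Hence $E=S^*\cap\{\operatorname{dist}(\cdot,S)\ge\delta\}$.
\end{proof}

On $\mathbb C\setminus S$ we write $\Phi$ for the function equal to $\Phi_j$ on $\Omega_j$. For $p\in\mathcal P_n$ the quotient $p/\Phi^n$ is holomorphic in each $\Omega_j$, it is $O(1/z)$ at $\infty$, and $|p/\Phi^n|^2=|p|^2e^{-n\check Q}$.

\subsection{The shallow set}

Near a point $p\in E$ the function $q$ is smooth, $q\ge0=q(p)$, and $\Delta q=\Delta Q>0$ because $\check Q$ is harmonic off $S$. So the Hessian of $q$ at $p$ is positive semidefinite, with largest eigenvalue at least $\frac12\Delta Q(p)>0$. Choose orthonormal coordinates centered at $p$ with the $x$-axis along a corresponding eigenvector, and an open square $B=(-a,a)^2$ such that $Q$ is smooth near $\overline B$, $q_{xx}\ge c>0$ on $\overline B$, and $\overline B\subset\{\operatorname{dist}(\cdot,S)>\delta/2\}$. Cover $E$ by finitely many such squares $B_1,\dots,B_J$, each with its own coordinates, and fix once and for all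
\[
U=B_1\cup\dots\cup B_J .
\]
Then $\overline U$ is a compact subset of $\{\operatorname{dist}(\cdot,S)>\delta/2\}$, and $q$ is continuous on $\overline U$ and vanishes there exactly on $E$.

The next lemma extends Example~\ref{ex:segment}. Convexity in $x$ places $E\cap B$ on a smooth curve and lets us apply Laplace's method on each horizontal segment. What has to be shown in addition is that the resulting density does not depend on the chosen direction $x$.

\begin{lemma}\label{lem:laplace}
We have $\mathcal H^1(E)<\infty$, and for every $g\in C(\overline U)$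
\[
\sqrt n\int_Ug\,e^{-nq}\,dA\longrightarrow\int_Eg\,\rho\,d\mathcal H^1 .
\]
If $\operatorname{cap}E=0$, then $\mathcal H^1(E)=0$.
\end{lemma}

\begin{proof}
Fix a square $B=(-a,a)^2$. For $|y|<a$ the function $q(\cdot,y)$ is strictly convex on $[-a,a]$; let $\xi(y)$ be its minimizer and $M(y)\ge0$ its minimum. Since $q_x(\xi(y),y)(x-\xi(y))\ge0$ for $|x|\le a$, also when $\xi(y)$ is an endpoint, Taylor's formula gives
\begin{equation}\label{eq:fiber}
q(x,y)\ge M(y)+\tfrac c2\,(x-\xi(y))^2 .
\end{equation}

\emph{The curve.} Let $Y=\{|y|<a:|\xi(y)|<a\}$. A point of $B$ satisfies $q_x=0$ if and only if it is $(\xi(y),y)$ with $y\in Y$. By the implicit function theorem $Y$ is open, $\xi$ is smooth on $Y$, and $\xi'=-q_{xy}/q_{xx}$ is bounded. With $Y_0=\{y\in Y:M(y)=0\}$ we have $E\cap B=\{(\xi(y),y):y\in Y_0\}$, and on this set $d\mathcal H^1=\sqrt{1+\xi'^2}\,dy$. In particular $\mathcal H^1(E\cap B)\le C|Y_0|<\infty$, where $|Y_0|$ is Lebesgue measure.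

\emph{The Hessian on $E$.} On $Y$ the function $M(y)=q(\xi(y),y)\ge0$ is smooth, so $M=M'=0$ on $Y_0$. All but countably many points of $Y_0$ are accumulation points of $Y_0$, and at these $M''=0$, as the limit of difference quotients of $M'$ along $Y_0$. Since $q_x=0$ on the curve, $M'=q_y$ and $M''=q_{xy}\xi'+q_{yy}$. Using $q_{xx}\xi'+q_{xy}=0$ we get, for the tangent vector $\tau=(\xi',1)$,
\[
\operatorname{Hess}q(\tau,\tau)=\xi'(q_{xx}\xi'+q_{xy})+q_{xy}\xi'+q_{yy}=M'' .
\]
At an accumulation point this is zero, and the Hessian is positive semidefinite on $E$, so $\tau$ lies in its kernel. Then $\operatorname{Hess}q=\Delta Q\;ee^T$ with $e=(1,-\xi')/\sqrt{1+\xi'^2}$, whence $q_{xx}=\Delta Q/(1+\xi'^2)$. Therefore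
\begin{equation}\label{eq:rho}
\sqrt{2\pi/q_{xx}}\,dy=\rho\sqrt{1+\xi'^2}\,dy=\rho\,d\mathcal H^1\qquad\text{on }E\cap B.
\end{equation}

\emph{The integral.} Let $g\in C_c(B)$ and $I_n(y)=\sqrt n\int_{-a}^ag\,e^{-nq}\,dx$. By \eqref{eq:fiber}, $|I_n(y)|\le Ce^{-nM(y)}\le C$. If $M(y)>0$, then $I_n(y)\to0$. If $M(y)=0$ and $|\xi(y)|=a$, then $g(\cdot,y)$ vanishes near $\xi(y)$ and $q(\cdot,y)$ is bounded below on the rest of the segment, so again $I_n(y)\to0$. If $y\in Y_0$, substitute $x=\xi(y)+t/\sqrt n$; then $nq\to\frac12q_{xx}t^2$ and $nq\ge\frac c2t^2$, so $I_n(y)\to g\sqrt{2\pi/q_{xx}}$ evaluated at $(\xi(y),y)$. Dominated convergence in $y$ and \eqref{eq:rho} give the claim for such $g$. For general $g$ take $\eta_i\in C_c(B_i)$ with $\sum_i\eta_i=1$ in an open neighborhood of $E$ and apply this to each $g\eta_i$. The remainder $g(1-\sum_i\eta_i)$ is bounded and vanishes on that neighborhood, outside of which $q\ge c'>0$ on $\overline U$; it contributes $O(\sqrt n\,e^{-c'n})$.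

\emph{Capacity.} We use two facts from \cite[Section 5.3]{Ransford}: a map that does not increase distances does not increase the capacity of a compact set, and a compact subset of a line has capacity at least a quarter of its length. The projection of $E\cap\overline B$ to the $y$-axis is compact and contains $Y_0$, so $|Y_0|\le4\operatorname{cap}(E\cap\overline B)\le4\operatorname{cap}E$. If $\operatorname{cap}E=0$, then $\mathcal H^1(E\cap B)=0$ for each square.
\end{proof}

\section{Exact comparison and the counterexample}\label{sec:compare}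

\subsection{An upper bound for the kernel}

We need $K(w,w)\le C\sqrt n\,e^{n\check Q(w)}$ away from $S$. The mean value inequality on a disc of radius $n^{-1/2}$ about a point of $E$ would give the factor $n$, which is too large to be combined with Lemma~\ref{lem:laplace}. Instead we estimate $p(w)$ by its values on curves near $\partial\Omega$ and average over a layer of such curves of width $n^{-1/2}$, in which $e^{-nQ}$ and $e^{-n\check Q}$ are comparable. The bound then involves the weight only near $\partial S$, so it is blind to changes of the weight in $U$.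

\begin{lemma}\label{lem:upper}
Let $\delta_1>0$ and $\Sigma_n=\bigcup_j\{z\in\Omega_j:|\psi_j(z)|>1-n^{-1/2}\}$. There are $C$ and $n_0$ such that $\Sigma_n\cap\overline U=\emptyset$ and
\[
|p(w)|^2e^{-n\check Q(w)}\le C\sqrt n\int_{\Sigma_n}|p|^2e^{-nQ}\,dA
\]
for $n\ge n_0$, $p\in\mathcal P_n$ and $w\in\mathbb C$ with $\operatorname{dist}(w,S)\ge\delta_1$. Consequently, for fixed $h$ and $s$ and with another constant $C$,
\begin{equation}\label{eq:Kupper}
K(w,w)\le C\sqrt n\,e^{n\check Q(w)}\qquad(\operatorname{dist}(w,S)\ge\delta_1,\ n\ge n_0)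
\end{equation}
for the reproducing kernel $K$ of $\mathcal P_n$ with respect to any weight that equals $e^{-nQ+sh}$ off $U$.
\end{lemma}

\begin{proof}
Let $w\in\Omega=\Omega_j$. The function $Y=|(p/\Phi^n)\circ\psi^{-1}|^2$ is subharmonic in $\mathbb D$. The points of $\Omega$ at distance at least $\delta_1$ from $S$, together with $\infty$ if $j=0$, form a compact subset of $\Omega$, so $\zeta_0=\psi(w)$ satisfies $|\zeta_0|\le1-\eta$ with $\eta\in(0,1)$ depending only on $\delta_1$. For $1-\eta/2\le r<1$ the Poisson kernel of $\{|\zeta|<r\}$ at $\zeta_0$ is at most $4/\eta^2$, so $Y(\zeta_0)\le C\int_0^{2\pi}Y(re^{it})\,dt$. Let $n^{-1/2}\le\eta/2$ and average over $r\in(1-n^{-1/2},1)$, where $r\ge\frac12$. Changing variables by $\psi$, whose Jacobian $|\psi'|^2$ is bounded near $\partial\Omega$, we get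
\[
Y(\zeta_0)\le C\sqrt n\int_{1-n^{-1/2}<|\zeta|<1}Y\,dA\le C\sqrt n\int_{\Sigma_n\cap\Omega}|p|^2e^{-n\check Q}\,dA .
\]
Since $\psi^{-1}$ is Lipschitz near the unit circle, $d\le Cn^{-1/2}$ on $\Sigma_n\cap\Omega$. For large $n$ this gives $\Sigma_n\cap\overline U=\emptyset$ and, by \eqref{eq:quad}, $nq\le C$ on $\Sigma_n$, that is, $e^{-n\check Q}\le Ce^{-nQ}$. Finally, for a weight as in \eqref{eq:Kupper} we have $\int_{\Sigma_n}|p|^2e^{-nQ}dA\le e^{|s|\sup|h|}\|p\|^2$, and $K(w,w)=\sup|p(w)|^2/\|p\|^2$.
\end{proof}

\subsection{Removing the shallow set}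

\begin{proposition}\label{prop:compare}
For every test function $h$ and every $s\in\mathbb R$,
\[
F_{n,h}(s)=se_h+\frac{s^2}2v_h+\log\mathbb P_n^{Q,0}(N_U=0)-\log\mathbb P_n^{Q,s}(N_U=0)+o(1).
\]
\end{proposition}

\begin{proof}
Choose $\chi_0\in C_c^\infty(U)$ with $\chi_0\ge0$ and $\chi_0>0$ on $E$, and put $\tilde Q=Q+\chi_0$. This potential is admissible and equals $Q$ off $U$, in particular near $S$. We have $\check Q\le Q\le\tilde Q$ with equality on $S$, so by Lemmas~\ref{lem:obstacle} and~\ref{lem:recognize} the potential $\tilde Q$ has equilibrium measure $\sigma$ and obstacle function $\check Q$. The function $\tilde q=\tilde Q-\check Q=q+\chi_0$ vanishes exactly where $q=0$ and $\chi_0=0$, that is, on $S$. Hence Theorem~\ref{thm:AHM} applies to $\tilde Q$, with the same $\operatorname{fluct}_nh$, $e_h$ and $v_h$. Also $\tilde q\ge c_0>0$ on $\overline U$, being continuous and positive on this compact set.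

Let $A=\{N_U=0\}$. Multiplying the density of $\mathbb P_n^{Q,0}$ by $e^{s\operatorname{fluct}_nh}$ and normalizing gives $\mathbb P_n^{Q,s}$, so $\mathbb E_n^{Q,0}[e^{s\operatorname{fluct}_nh}\mathbf 1_A]=\mathbb E_n^{Q,0}[e^{s\operatorname{fluct}_nh}]\,\mathbb P_n^{Q,s}(A)$. These probabilities are positive by Lemma~\ref{lem:gap}, because $S\subset\mathbb C\setminus U$ has positive area and $Q<\infty$ on $S$. Therefore
\[
\mathbb E_n^{Q,0}\big[e^{s\operatorname{fluct}_nh}\big]=\frac{\mathbb P_n^{Q,0}(A)}{\mathbb P_n^{Q,s}(A)}\,\mathbb E_n^{Q,0}\big[e^{s\operatorname{fluct}_nh}\,\big|\,A\big],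
\]
and the same identity holds with $\tilde Q$ in place of $Q$. Conditioned on $A$, both ensembles have density proportional to $\prod_{i<j}|z_i-z_j|^2\prod_ie^{-nQ(z_i)}\mathbf 1_{\mathbb C\setminus U}(z_i)$, so the conditional expectations agree. Indicating the potential by a superscript,
\[
F^Q_{n,h}(s)-F^{\tilde Q}_{n,h}(s)=\log\frac{\mathbb P_n^{Q,0}(A)}{\mathbb P_n^{Q,s}(A)}-\log\frac{\mathbb P_n^{\tilde Q,0}(A)}{\mathbb P_n^{\tilde Q,s}(A)} .
\]
By \eqref{eq:gapbounds} and \eqref{eq:Kupper} with $\delta_1=\delta/2$, for each fixed $s'\in\{0,s\}$,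
\[
1-\mathbb P_n^{\tilde Q,s'}(A)\le\mathbb E_n^{\tilde Q,s'}N_U\le C\sqrt n\int_Ue^{-n\tilde q}\,dA\le C\sqrt n\,e^{-c_0n}\to0 .
\]
So the last logarithm is $o(1)$, and \eqref{eq:AHM} for $\tilde Q$ completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:length}, sufficiency]
Let $\mathcal H^1(E)=0$. By \eqref{eq:gapbounds}, \eqref{eq:Kupper} and Lemma~\ref{lem:laplace}, for $s'\in\{0,s\}$,
\[
1-\mathbb P_n^{Q,s'}(N_U=0)\le\mathbb E_n^{Q,s'}N_U\le C\sqrt n\int_Ue^{-nq}\,dA\longrightarrow C\int_E\rho\,d\mathcal H^1=0 .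
\]
Proposition~\ref{prop:compare} gives \eqref{eq:AHM}. If $\operatorname{cap}E=0$, then $\mathcal H^1(E)=0$ by Lemma~\ref{lem:laplace}.
\end{proof}

\subsection{A Cantor shallow set}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\mathcal C\subset[0,1]$ be the middle-thirds Cantor set and take the potential of Example~\ref{ex:segment} with $K=2+\mathcal C$. It is $C^\infty$, satisfies the standing assumptions, and has $S=\overline{\mathbb D}$, $E=2+\mathcal C$. The set $\mathcal C$ is covered by the $2^k$ intervals of generation $k$, of length $3^{-k}$ each, so $\mathcal H^1(E)=0$, and \eqref{eq:AHM} holds for all $h$ and $s$ by the half of Theorem~\ref{thm:length} just proved.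

It remains to find a measure of finite energy. Let $\mu_{\mathcal C}$ be the Cantor measure, which gives mass $2^{-k}$ to each interval of generation $k$, and let $\alpha=\log2/\log3$, so that $3^\alpha=2$. If an interval $I$ has length $3^{-k-1}\le|I|<3^{-k}$, it meets at most one interval of generation $k$, since distinct ones are separated by gaps of length at least $3^{-k}$. Hence $\mu_{\mathcal C}(I)\le2^{-k}=(3^{-k})^\alpha\le(3|I|)^\alpha=2|I|^\alpha$, and this bound is trivial for $|I|\ge1$. For $x\in\mathcal C$ the function $\log\frac1{|x-y|}$ is nonnegative on $\mathcal C$, so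
\[
\int\log\frac1{|x-y|}\,d\mu_{\mathcal C}(y)=\int_0^\infty\mu_{\mathcal C}\big(\{y:|x-y|<e^{-t}\}\big)\,dt\le\int_0^\infty2\,(2e^{-t})^\alpha\,dt=\frac{2^{1+\alpha}}\alpha .
\]
Thus $I(\mu_{\mathcal C})<\infty$, and $\operatorname{cap}E=\operatorname{cap}\mathcal C>0$.
\end{proof}

\section{Quasi-polynomials and the necessity of zero length}\label{sec:quasi}

To bound the kernel from below we need polynomials $p_n$ for which $p_n/\Phi^n$ is close to a prescribed function $g$ and $\|p_n\|^2$ is of order $n^{-1/2}$. Let $\mathcal A(\Omega_j)$ be the space of functions that are holomorphic in $\Omega_j$ and $C^\infty$ up to $\partial\Omega_j$, with the extra condition $g(\infty)=0$ if $j=0$. For $g\in\mathcal A(\Omega)$ the function $g\Phi^n$ is holomorphic in $\Omega\cap\mathbb C$ and grows at most like $|z|^{n-1}$, but it is not entire. We continue it almost holomorphically into $S$, cut it off where $e^{-n(Q-R)}$ is exponentially small, and remove the small $\bar\partial$-error with H\"ormander's theorem \cite[Theorem 4.4.2]{Hormander}, which in one variable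 reads as follows: if $\phi$ is subharmonic on $\mathbb C$ and $\int|\omega|^2e^{-\phi}dA<\infty$, there is $u$ with $\bar\partial u=\omega$ and
\[
\int|u|^2e^{-\phi}(1+|z|^2)^{-2}\,dA\le\int|\omega|^2e^{-\phi}\,dA .
\]
The weight must be subharmonic on all of $\mathbb C$ and grow like $n\log|z|^2$ to control the degree. This singles out $\check Q$, and we take $\phi=(n-2)\check Q$ so that the factor $(1+|z|^2)^{-2}$ accounts for the missing $e^{-2\check Q}$.

\begin{lemma}\label{lem:quasi}
Let $\Omega=\Omega_j$, $\Phi=\Phi_j$ and $g\in\mathcal A(\Omega)$. Let $\tilde g$ be a smooth extension of $g$ to a neighborhood of the closed collar, and let $\chi\in C^\infty(\mathbb C)$, $0\le\chi\le1$, equal $1$ on $\Omega\cup\{d<\delta/2\}$ and vanish off $\Omega\cup\{d\le3\delta/4\}$. There are $p_n\in\mathcal P_n$ such that $u_n=\chi\tilde g\Phi^n-p_n$ satisfies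
\begin{equation}\label{eq:usmall}
\int_{\mathbb C}|u_n|^2e^{-n\check Q}\,dA=O(n^{-\ell})\qquad\text{for every }\ell .
\end{equation}
Moreover $p_n/\Phi^n\to g$ locally uniformly in $\Omega\cap\mathbb C$, $p_n/\Phi_i^n\to0$ locally uniformly in $\Omega_i\cap\mathbb C$ for $i\ne j$, and $\sqrt n\int_{\mathbb C}|p_n|^2e^{-nQ}\,dA=O(1)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:collar}(b),
\[
\omega_n=\bar\partial(\chi\tilde g\Phi^n)=\Phi^n\big(\tilde g\,\bar\partial\chi+\chi\,\bar\partial\tilde g+nb\chi\tilde g\big).
\]
This is a smooth function supported in $\{z\in S:d\le3\delta/4\}$. There $\bar\partial\chi=0$ for $d<\delta/2$, while $\bar\partial\tilde g$ and $b$ are $O(d^\ell)$. Since $|\Phi^n|^2e^{-nQ}=e^{-n(Q-R)}\le e^{-cnd^2}$ by \eqref{eq:quad} and $\sup_{d\ge0}d^{2\ell}e^{-cnd^2}\le C_\ell n^{-\ell}$,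
\[
|\omega_n|^2e^{-nQ}\le C_\ell\big(\mathbf 1_{d\ge\delta/2}+n^2d^{2\ell}\big)e^{-cnd^2}\le C_\ell'\,n^{2-\ell}.
\]
Let $u_n$ be the solution of $\bar\partial u_n=\omega_n$ for $\phi=(n-2)\check Q$, $n\ge2$; it is smooth because $\omega_n$ is. Using $e^{-2\check Q}\le C(1+|z|^2)^{-2}$ and the fact that $\check Q=Q$ is bounded on $S$,
\[
\int|u_n|^2e^{-n\check Q}\,dA\le C\int_S|\omega_n|^2e^{-(n-2)Q}\,dA\le C\int_S|\omega_n|^2e^{-nQ}\,dA,
\]
which gives \eqref{eq:usmall}.

The function $p_n=\chi\tilde g\Phi^n-u_n$ is entire. Fix $n$. Near $\infty$, $u_n$ is holomorphic and $\int|u_n|^2|z|^{-2n}dA<\infty$, since $\check Q\le\log|z|^2+C$. The mean value inequality on the disc of radius $|z|/2$ about $z$ gives $|u_n(z)|^2\le C_n|z|^{2n-2}$. Near $\infty$ the function $\chi\tilde g\Phi^n$ is zero if $j\ne0$, and it is $O(|z|^{n-1})$ if $j=0$, because $g(\infty)=0$. So $p_n\in\mathcal P_n$. In each $\Omega_i\cap\mathbb C$ the function $u_n/\Phi_i^n$ is holomorphic with squared modulus $|u_n|^2e^{-n\check Q}$, so by \eqref{eq:usmall} and the mean value inequality it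 tends to $0$ locally uniformly. This gives the two limits, as $\chi\tilde g\Phi^n$ equals $g\Phi^n$ on $\Omega$ and $0$ on the other components.

For the norm, $e^{-nQ}\le e^{-n\check Q}$ shows that $u_n$ contributes $o(1)$. As $\chi\tilde g$ is bounded, it remains to bound $\sqrt n\int e^{-n(Q-R)}dA$ over $\Omega\cup\{d<\delta\}$, where $Q-R=q$ on $\Omega$. Over the collar it is at most $C\sqrt n\int_{\mathbb R}e^{-cn\tau^2}d\tau=O(1)$ by \eqref{eq:quad}. Over $U\cap\Omega$ it is $O(1)$ by Lemma~\ref{lem:laplace}. The rest, $\Omega'=\{z\in\Omega\cap\mathbb C:d\ge\delta\}\setminus U$, is closed and disjoint from $S^*$; since $q$ is lower semicontinuous and tends to $\infty$ at $\infty$, we have $q\ge c_1>0$ on $\Omega'$. Fix $n_1$ with $n_1\varepsilon>1$. Then $e^{-n_1q}\le1$ is $O(|z|^{-2n_1\varepsilon})$ at $\infty$, hence integrable over $\Omega'$, and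
\begin{equation}\label{eq:far}
\int_{\Omega'}e^{-nq}\,dA\le e^{-(n-n_1)c_1}\int_{\Omega'}e^{-n_1q}\,dA\le Ce^{-c_1n}.
\end{equation}
This proves the norm bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:length}, necessity]
Let $\mathcal H^1(E)>0$ and let $K_n$ be the kernel for the weight $e^{-nQ}$. In each component apply Lemma~\ref{lem:quasi} with $g=1$ if $j\ge1$ and $g=\psi_0$ if $j=0$; these functions have no zeros in $\Omega_j\cap\mathbb C$. On the compact set $\overline U\cap\Omega_j$ we get, for large $n$,
\[
K_n(w,w)e^{-n\check Q(w)}\ge\frac{|p_n(w)/\Phi(w)^n|^2}{\int|p_n|^2e^{-nQ}dA}\ge c\sqrt n .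
\]
By \eqref{eq:gapbounds} and Lemma~\ref{lem:laplace},
\[
\liminf_n\mathbb E_n^{Q,0}N_U\ge c\lim_n\sqrt n\int_Ue^{-nq}\,dA=c\int_E\rho\,d\mathcal H^1=:\kappa>0,
\]
and $\liminf_n\mathbb P_n^{Q,0}(N_U\ge1)\ge1-e^{-\kappa}$. Take $h\in C_c^\infty(\mathbb C\setminus S)$ with $h\ge0$ and $h=1$ on $\overline U$. Then $h=0$ near $S$, so $h^S=0$, $e_h=v_h=0$, $\int h\,d\sigma=0$ and $\operatorname{fluct}_nh\ge N_U$. For $s>0$,
\[
\liminf_nF_{n,h}(s)\ge\log\big(1+(e^s-1)(1-e^{-\kappa})\big)>0,
\]
so \eqref{eq:AHM} fails.
\end{proof}

\begin{remark}\label{rem:strict}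
Strict subharmonicity on $E$ was used only through Lemma~\ref{lem:laplace}, and it cannot be dropped. Take $\varphi=|z-2|^4$ in Lemma~\ref{lem:prescribe}; then $E=\{2\}$ and $\Delta Q(2)=0$. For a small disc $U=\{|z-2|<\eta\}$ we have $\sqrt n\int_Ue^{-nq}dA=\pi\sqrt n\int_0^{\eta^2}e^{-nu^2}du\to\pi^{3/2}/2$. With this limit in place of Lemma~\ref{lem:laplace}, the two proofs above apply without change, and \eqref{eq:AHM} fails although $E$ is a single point.
\end{remark}

\section{The Szeg\H{o} limit}\label{sec:szego}

Fix $h$ and $s$. By Proposition~\ref{prop:compare} and \eqref{eq:gapseries}, Theorem~\ref{thm:limit} depends on the reproducing kernel $\mathsf K_n$ of $\mathcal P_n$ in the space $L^2(\mathbb C\setminus U,e^{-nQ+sh}dA)$. In this section $\langle\cdot,\cdot\rangle$ (linear in the first slot) and $\|\cdot\|$ refer to this space. For $z,w\in\mathbb C\setminus S$ put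
\[
k_n(z,w)=\frac{\mathsf K_n(z,w)}{\sqrt n\,\Phi(z)^n\,\overline{\Phi(w)^n}} .
\]
By \eqref{eq:Kupper}, $k_n(z,z)\le C$ on compact subsets of $\mathbb C\setminus S$ for large $n$.

\subsection{The limit kernel}

To guess the limit of $k_n$, let $P\in\mathcal P_n$ and $f=P/\Phi^n$. With $U$ removed, the factor $e^{-n(Q-R)}$ concentrates on the boundary layer alone, and by \eqref{eq:quad} its integral across the layer is about $\rho/\sqrt n$. This suggests $\sqrt n\,\|P\|^2\approx\sum_j\int_{\partial\Omega_j}|f|^2e^{sh}\rho\,|d\zeta|$, a boundary norm on holomorphic functions vanishing at $\infty$, and $k_n$ should tend to its reproducing kernel. (Had we kept $U$, the norm would contain a further integral over $E$; this is the advantage of \eqref{eq:gapseries}.) The weight $e^{sh}\rho$ is removed by a holomorphic multiplier. In each $\Omega=\Omega_j$ let $H$ be holomorphic (at $\infty$ too if $j=0$) and smooth up to $\partial\Omega$, with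
\[
\operatorname{Re}H=sh^S-\tfrac12L^S,\qquad\text{so that}\qquad e^{sh}\rho=\sqrt{2\pi}\,e^{\operatorname{Re}H}\ \text{ on }\partial\Omega .
\]
Define, for $z,w\in\mathbb C\setminus S$,
\[
k_\infty(z,w)=(2\pi)^{-1/2}\,e^{-H(z)/2}\,\overline{e^{-H(w)/2}}\,\mathcal S(z,w).
\]
The function $\sqrt{\psi'}$ is single valued and zero-free in $\Omega\cap\mathbb C$. For bounded $\Omega$ this holds because $\psi'$ has no zeros and $\Omega$ is simply connected. For $\Omega_0$ fix $z_0$ in the interior of $S$; then $(z-z_0)^2\psi_0'(z)$ is holomorphic and zero-free in $\Omega_0$ including $\infty$, so it has a square root, and dividing by $z-z_0$ gives $\sqrt{\psi_0'}$ with a simple zero at $\infty$. Since also $\psi'\ne0$ on $\partial\Omega$, we have $k_\infty(\cdot,w)\in\mathcal A(\Omega)$ for $w\in\Omega\cap\mathbb C$. The kernel is Hermitian: $\overline{k_\infty(z,w)}=k_\infty(w,z)$.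

Orient $\partial\Omega$ positively with respect to $\Omega$, so that $\psi$ runs counterclockwise along the unit circle. On $\partial\Omega$ we have $\overline\psi=1/\psi$ and $\psi'\,d\zeta=i\psi|\psi'|\,|d\zeta|$. Dividing the second identity by $\sqrt{\psi'}$ gives $\overline{\sqrt{\psi'}}\,|d\zeta|=\sqrt{\psi'}\,d\zeta/(i\psi)$. Together with $e^{\operatorname{Re}H-\overline H/2}=e^{H/2}$ and $1/(1-\overline{\psi(\zeta)}\psi(w))=\psi(\zeta)/(\psi(\zeta)-\psi(w))$ this yields, for $w\in\Omega\cap\mathbb C$,
\begin{equation}\label{eq:cauchy}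
\overline{k_\infty(\zeta,w)}\,e^{sh}\rho\,|d\zeta|=\frac1{2\pi i}\,A(\zeta)\,d\zeta,\qquad A(\zeta)=e^{(H(\zeta)-H(w))/2}\,\frac{\sqrt{\psi'(\zeta)}\sqrt{\psi'(w)}}{\psi(\zeta)-\psi(w)} .
\end{equation}
The function $A$ is meromorphic in $\Omega$ with a single simple pole, at $w$, of residue $1$. It is smooth up to $\partial\Omega$, and for $j=0$ it is $O(1/\zeta)$ at $\infty$, since $\psi_0(w)\ne0$. By the residue theorem, \eqref{eq:cauchy} is the reproducing property of $k_\infty$ for the boundary norm.

\subsection{Convergence of the kernels}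

\begin{lemma}\label{lem:reproduce}
Fix $w\in\Omega\cap\mathbb C$, $\Omega=\Omega_j$, and let $p_n$ be as in Lemma~\ref{lem:quasi} for $g=k_\infty(\cdot,w)$. Then
\[
\sqrt n\,\langle P,p_n\rangle=P(w)/\Phi(w)^n+o(1),
\]
uniformly over all $P\in\mathcal P_n$ with $\sqrt n\,\|P\|^2\le1$.
\end{lemma}

The heuristic above treats $f=P/\Phi^n$ as constant across the layer, and we have no estimate that justifies this. The proof avoids it: the layer is foliated by curves $\Gamma_t$, and on each of them the integral is a contour integral that equals $f(w)$ up to a small error. Half of the curves lie in $S$, where $f$ is only almost holomorphic.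

\begin{proof}
Let $T_n=\sqrt{\log n}$ and $\eta_n=T_n^3/\sqrt n$. The choice is such that $T_n\to\infty$, $\eta_n\to0$ and $e^{T_n^2/2}=\sqrt n$. For $\zeta\in\partial\Omega$ and $|t|<T_n$ put
\[
z_t(\zeta)=\zeta+\frac t{\sqrt{n\Delta Q(\zeta)}}\,\nu(\zeta),\qquad\Gamma_t=z_t(\partial\Omega),\qquad\mathcal T=\bigcup_{|t|<T_n}\Gamma_t .
\]
For large $n$, $(\zeta,t)$ are coordinates on $\mathcal T$, related to the normal coordinates by $\tau=t/\sqrt{n\Delta Q(\zeta)}$; also $d\le CT_n/\sqrt n$ on $\mathcal T$, so $\mathcal T\cap U=\emptyset$, $w\notin\mathcal T$, and $\chi=1$ on $\mathcal T$. Let $\Phi=\Phi_j$ and $f=P/\Phi^n$ on $(\Omega\cap\mathbb C)\cup\{d<\delta\}$. All error terms below are uniform in $P$; note that $\|P\|\le n^{-1/4}$.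

\emph{Step 1: localization to $\mathcal T$.} By \eqref{eq:usmall} and the Cauchy--Schwarz inequality, replacing $p_n$ by $\chi\tilde g\Phi^n$ costs $o(1)$. The part of the collar outside $\mathcal T$ has $|\tau|\ge cT_n/\sqrt n$, so by \eqref{eq:quad} and \eqref{eq:far}
\[
\int_{\mathbb C\setminus(\mathcal T\cup U)}|\chi\tilde g\Phi^n|^2e^{-nQ+sh}\,dA\le Cn^{-1/2}e^{-cT_n^2}+Ce^{-cn}.
\]
This region contributes at most $\sqrt n\,n^{-1/4}(Cn^{-1/2}e^{-cT_n^2}+Ce^{-cn})^{1/2}=o(1)$. Since $P\,\overline{\Phi^n}=f\,e^{nR}$,
\[
\sqrt n\,\langle P,p_n\rangle=\sqrt n\int_{\mathcal T}f\,\overline{\tilde g}\,e^{sh}e^{-n(Q-R)}\,dA+o(1).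
\]

\emph{Step 2: freezing the slowly varying factors.} On $\mathcal T$,
\[
\sqrt n\,dA=\Delta Q(\zeta)^{-1/2}\big(1+O(\eta_n)\big)|d\zeta|\,dt,\qquad n(Q-R)=\tfrac12t^2+O(\eta_n),
\]
the second by \eqref{eq:quad}, and $\tilde g$ and $h$ differ from their values at $\zeta$ by $O(\eta_n)$. By Cauchy--Schwarz, these two relations, and $|f|^2e^{-n(Q-R)}=|P|^2e^{-nQ}$,
\begin{equation}\label{eq:L1}
\int_{-T_n}^{T_n}\!\int_{\partial\Omega}|f(z_t(\zeta))|\,e^{-t^2/2}\,|d\zeta|\,dt\le C\Big(\sqrt n\int_{\mathcal T}|P|^2e^{-nQ}\,dA\Big)^{1/2}\le C,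
\end{equation}
where the last step uses $\mathcal T\cap U=\emptyset$. So every $O(\eta_n)$ change in the bounded factors multiplying $f(z_t(\zeta))e^{-t^2/2}$ costs $O(\eta_n)$. With $\Delta Q^{-1/2}=(2\pi)^{-1/2}\rho$ and \eqref{eq:cauchy},
\[
\sqrt n\,\langle P,p_n\rangle=\frac1{\sqrt{2\pi}}\int_{-T_n}^{T_n}e^{-t^2/2}J_n(t)\,dt+o(1),\qquad J_n(t)=\frac1{2\pi i}\int_{\partial\Omega}f(z_t(\zeta))A(\zeta)\,d\zeta .
\]

\emph{Step 3: contour integrals.} Let $\tilde A$ be a smooth extension of $A$ across $\partial\Omega$; then $|\bar\partial\tilde A|\le C_\ell d^\ell$ on the $S$-side of the collar. Give $\Gamma_t$ the orientation carried over from $\partial\Omega$. The vector field $\nu/\sqrt{\Delta Q}$ is smooth along $\partial\Omega$, so $dz_t=(1+O(\eta_n))\,d\zeta$, and $\tilde A(z_t(\zeta))=A(\zeta)+O(\eta_n)$. By \eqref{eq:L1}, replacing $J_n(t)$ by $\tilde J_n(t)=\frac1{2\pi i}\int_{\Gamma_t}f\tilde A\,dz$ costs $o(1)$ after integration in $t$.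

The curve $\Gamma_t$ is the positively oriented boundary of a domain $\Omega_t\ni w$, obtained from $\Omega$ by removing the strip between $\partial\Omega$ and $\Gamma_t$ if $t\ge0$ and by adding it if $t<0$. Apply Stokes' formula $\frac1{2\pi i}\int_{\partial G}F\,dz=\frac1\pi\int_G\bar\partial F\,dA$ to $F=f\tilde A$ on $\Omega_t$ with a small disc about $w$ removed, and, if $j=0$, with the exterior of a large circle removed. The small circle contributes the residue $f(w)$. The large circle contributes nothing in the limit, because $f=O(1/z)$, as $\deg P\le n-1$, and so $fA=O(z^{-2})$. On $\Omega$ we have $\bar\partial F=0$, and on $S$ we have $\bar\partial f=-nbf$ by Lemma~\ref{lem:collar}(b). Hence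
\[
\tilde J_n(t)=f(w)+\frac1\pi\int_{\Omega_t\cap S}f\,\big(\bar\partial\tilde A-nb\tilde A\big)\,dA .
\]
For $t\ge0$ the set $\Omega_t\cap S$ is empty. For $t<0$ it is contained in $\mathcal T$, and with $\ell=4$ the last term is at most $Cn(T_n/\sqrt n)^4(\int_{\mathcal T}|f|^2dA)^{1/2}$. On $\mathcal T$ we have $e^{-n(Q-R)}\ge ce^{-T_n^2/2}=cn^{-1/2}$, so $\int_{\mathcal T}|f|^2dA\le C\sqrt n\int_{\mathcal T}|P|^2e^{-nQ}dA\le C$. Thus $\tilde J_n(t)=f(w)+O(T_n^4/n)$ uniformly in $t$.

\emph{Step 4.} By Lemma~\ref{lem:upper}, $|f(w)|^2\le C\sqrt n\int_{\Sigma_n}|P|^2e^{-nQ}dA\le C$, since $\Sigma_n\cap U=\emptyset$. As $(2\pi)^{-1/2}\int_{-T_n}^{T_n}e^{-t^2/2}dt\to1$, the lemma follows.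
\end{proof}

\begin{lemma}\label{lem:kernel}
$k_n\to k_\infty$ uniformly on compact subsets of $(\mathbb C\setminus S)^2$.
\end{lemma}

\begin{proof}
Fix $z,w\in\mathbb C\setminus S$, take $p_n$ as in Lemma~\ref{lem:reproduce}, and let $P_n=n^{-1/2}\mathsf K_n(\cdot,z)/\overline{\Phi(z)^n}$. Then $\sqrt n\,\|P_n\|^2=k_n(z,z)\le C$, so Lemma~\ref{lem:reproduce} applies after division by a constant. By the reproducing property $\sqrt n\,\langle P_n,p_n\rangle=\overline{p_n(z)/\Phi(z)^n}$, which tends to $\overline{k_\infty(z,w)}$ by Lemma~\ref{lem:quasi}; this includes the case of different components, where both the limit and $k_\infty(z,w)$ are $0$. On the other side $P_n(w)/\Phi(w)^n=k_n(w,z)$. So $k_n(w,z)\to\overline{k_\infty(z,w)}=k_\infty(w,z)$ pointwise. The functions $k_n(w,z)$ are holomorphic in $(w,\bar z)$ and locally bounded, since $|k_n(w,z)|^2\le k_n(w,w)k_n(z,z)$. By Montel's theorem the convergence is locally uniform.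
\end{proof}

\subsection{The limit formula}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
The kernel $\mathcal S$ is positive semidefinite: in each component $2\pi\mathcal S(z,w)=\sum_{k\ge0}a_k(z)\overline{a_k(w)}$ with $a_k=\sqrt{\psi'}\,\psi^k$, and different components give different diagonal blocks. It is bounded on $E\times E$, and $\mu$ is finite by Lemma~\ref{lem:laplace}. By Hadamard's inequality the $k$-th term of $D(u)$ lies in $[0,C^k/k!]$. So $1\le D(u)<\infty$ for bounded $u$, and $X$ is well defined.

In \eqref{eq:gapseries} with $W=nQ-sh$ take the factors $\Phi(z_i)^n$ out of the rows and $\overline{\Phi(z_j)^n}$ out of the columns, and use $|\Phi^n|^2e^{-nQ}=e^{-nq}$: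
\[
\frac1{\mathbb P_n^{Q,s}(N_U=0)}=\sum_{k\ge0}\frac1{k!}\int_{U^k}\det[k_n(z_i,z_j)]\prod_{i=1}^ke^{sh(z_i)}\sqrt n\,e^{-nq(z_i)}\,dA(z_i).
\]
By Hadamard's inequality, the bound $k_n(z,z)\le C$ on $\overline U$ and Lemma~\ref{lem:laplace}, the $k$-th term is at most $C^k/k!$ for all large $n$. Fix $k$. By Lemma~\ref{lem:kernel}, $\det[k_n(z_i,z_j)]$ converges uniformly on $\overline U{}^k$ to the continuous function $\det[k_\infty(z_i,z_j)]$. By Lemma~\ref{lem:laplace} the measures $\sqrt n\,e^{-nq}\mathbf 1_U\,dA$ converge weakly on $\overline U$ to $\rho\,d\mathcal H^1|_E$; their $k$-fold products converge weakly too, because the masses are bounded and sums of products $g_1(z_1)\cdots g_k(z_k)$ are dense in $C(\overline U{}^k)$. So each term converges, and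
\[
\frac1{\mathbb P_n^{Q,s}(N_U=0)}\longrightarrow\sum_{k\ge0}\frac1{k!}\int_{E^k}\det[k_\infty(z_i,z_j)]\prod_{i=1}^ke^{sh(z_i)}\rho(z_i)\,d\mathcal H^1(z_i).
\]
Now $\det[k_\infty(z_i,z_j)]=(2\pi)^{-k/2}\prod_ie^{-\operatorname{Re}H(z_i)}\det[\mathcal S(z_i,z_j)]$, and since $\rho=\sqrt{2\pi}\,e^{-L/2}$,
\[
(2\pi)^{-1/2}e^{-\operatorname{Re}H+sh}\rho=e^{s(h-h^S)}\,e^{(L^S-L)/2}\qquad\text{on }E.
\]
The limit is therefore $D(s(h-h^S)|_E)$, and for $s=0$ it is $D(0)$. Proposition~\ref{prop:compare} gives the formula for $F_{n,h}(s)$.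

Put $X_h=\sum_{w\in X}(h-h^S)(w)$. By the definition of $X$,
\begin{equation}\label{eq:Lambda}
\Lambda(s):=\log\frac{D(s(h-h^S)|_E)}{D(0)}=\log\mathbb E\,e^{sX_h},
\end{equation}
so $se_h+\frac{s^2}2v_h+\Lambda(s)=\log\mathbb E\,e^{s(Z+X_h)}$ for $Z$ independent of $X$. The formula thus says that the Laplace transforms converge at every real $s$ to that of $Z+X_h$, and this implies convergence in law.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:h}]
By Theorem~\ref{thm:limit}, \eqref{eq:AHM} holds at $s$ if and only if $\Lambda(s)=0$. The measure $\mu$ has a positive density with respect to $\mathcal H^1|_E$, so the two have the same null sets. If (iii) holds, then $D(s(h-h^S)|_E)=D(0)$ for all $s$, which is (i); and (i) contains (ii).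

Assume (ii). By \eqref{eq:Lambda}, $\Lambda$ is finite and smooth on $\mathbb R$, $\Lambda(0)=0$, and $\Lambda''(s)$ is the variance of $X_h$ under the equivalent probability measure $e^{sX_h-\Lambda(s)}d\mathbb P$. If $X_h$ were not almost surely constant, then $\Lambda''>0$ everywhere and $\Lambda$ would have at most two zeros by Rolle's theorem; but it has three. So $X_h$ is almost surely constant, and the constant is $0$ because $\mathbb P(X=\emptyset)=1/D(0)>0$. On the event that $X$ has exactly one point, this point has density $\mathcal S(w,w)/D(0)$ with respect to $\mu$, and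
\[
\mathcal S(w,w)=\frac{|\psi_j'(w)|}{2\pi\,(1-|\psi_j(w)|^2)}>0\qquad(w\in\Omega_j\cap\mathbb C).
\]
Hence $h-h^S=0$ $\mu$-almost everywhere, which is (iii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACC}
Yacin Ameur, Christophe Charlier and Joakim Cronvall, \emph{Free energy and fluctuations in the random normal matrix model with spectral gaps}, arXiv:2312.13904 (2023).

\bibitem{Hormander}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.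

\bibitem{ST}
Saff and Totik, \emph{Logarithmic Potentials with External Fields}.

\end{thebibliography}
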